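# Cutting a point set by a random hemisphere: antipodal points of nearly minimal logarithmic energy

## 1. Doubling the two halves of a point set

Everything in these notes turns on one construction. Take a set $\omega=\{x_1,\dots,x_N\}$ of $N$ distinct points on the unit sphere $\mathbb S^2\subset\mathbb R^3$. Choose $u\in\mathbb S^2$ uniformly at random and cut $\omega$ by the plane orthogonal to $u$. Almost surely no $x_i$ lies on this plane, so $s_i=\operatorname{sgn}(u\cdot x_i)\in\{1,-1\}$ is defined for every $i$. Put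
$$\omega^\pm=\{x_i: s_i=\pm1\},\qquad \alpha^\pm=\omega^\pm\cup(-\omega^\pm),\qquad d=\sum_{i=1}^N s_i .$$
We throw away one half of $\omega$ and replace it by the antipodal image of the other half; doing this with both halves gives two sets. Since $\omega^\pm$ lies in an open hemisphere, it is disjoint from $-\omega^\pm$. So $\alpha^\pm$ is a set of $2\,\#\omega^\pm=N\pm d$ distinct points, and it is symmetric under $x\mapsto -x$.

We measure sets by their logarithmic energy
$$\mathscr E_{\log}(\omega)=\sum_{i\ne j}\log\frac1{\|x_i-x_j\|},$$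
the sum running over ordered pairs; an empty sum is $0$. What does the construction do to it?

**Exact count.** The aim is to write the total energy of $\alpha^+$ and $\alpha^-$ in terms of $\omega$. The ordered pairs of distinct points of $\alpha^+$ are of two kinds: $(x_i,x_j)$ and $(-x_i,-x_j)$ with $i\neq j$, each contributing $\log\|x_i-x_j\|^{-1}$; and $(x_i,-x_j)$, $(-x_i,x_j)$ with all $i,j$, including $i=j$, each contributing $\log\|x_i+x_j\|^{-1}$. Here $x_i,x_j\in\omega^+$. The same holds for $\alpha^-$, so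
$$\mathscr E_{\log}(\alpha^+)+\mathscr E_{\log}(\alpha^-)=2\sum_{i\ne j}1_{s_i=s_j}\log\frac1{\|x_i-x_j\|}+2\sum_{i,j}1_{s_i=s_j}\log\frac1{\|x_i+x_j\|}.\tag{1}$$
If $x_j=-x_i$, then $s_i\ne s_j$ almost surely; the corresponding term of the last sum is absent and counts as $0$.

**Expectation.** The aim is to average (1) over $u$. Let $\theta_{ij}\in[0,\pi]$ be the angle between $x_i$ and $x_j$. Projecting $u$ to the plane of $x_i,x_j$ gives a uniformly distributed direction, so $\mathbb P(s_i\ne s_j)=\theta_{ij}/\pi$. Also $\|x_i-x_j\|=2\sin\frac{\theta_{ij}}2$ and $\|x_i+x_j\|=2\sin\frac{\pi-\theta_{ij}}2$. Define on $[0,\pi]$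
$$h(\theta)=\frac{2\theta}\pi\log\frac1{2\sin(\theta/2)},\quad h(0)=0,\qquad K(\theta)=h(\pi-\theta)-h(\theta),\qquad D(\theta)=1-\frac{2\theta}\pi .$$
These three functions are continuous, because $\theta\log(1/\theta)\to0$ as $\theta\to0$. The first sum in (1) has expectation
$$2\sum_{i\ne j}\Big(1-\frac{\theta_{ij}}\pi\Big)\log\frac1{\|x_i-x_j\|}=2\mathscr E_{\log}(\omega)-\sum_{i,j}h(\theta_{ij}),$$
where the diagonal was added for free, since $h(0)=0$. In the second sum, $2(1-\theta/\pi)\log\frac1{2\sin((\pi-\theta)/2)}=h(\pi-\theta)$, so its expectation is $\sum_{i,j}h(\pi-\theta_{ij})$; for exactly antipodal pairs the term is $h(0)=0$, as it must be. Hence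
$$\mathbb E\big[\mathscr E_{\log}(\alpha^+)+\mathscr E_{\log}(\alpha^-)\big]=2\mathscr E_{\log}(\omega)+\sum_{i,j}K(\theta_{ij}).\tag{2}$$
Similarly $\mathbb E\,s_is_j=1-2\theta_{ij}/\pi$, so
$$\mathbb E\,d^2=\sum_{i,j}D(\theta_{ij}).\tag{3}$$

Identity (2) is exact. The singular kernel $\log\|x-y\|^{-1}$ has reappeared on the right with coefficient exactly $2$, and what remains is a *continuous* kernel that depends only on the angle. Note also that
$$K(\pi-\theta)=-K(\theta),\qquad D(\pi-\theta)=-D(\theta);$$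
this oddness will be used in an essential way.

**Example (two points at angle $\theta\in(0,\pi)$).** Write $\gamma(\theta)=-\log(2\sin\frac\theta2)$, so that $h(\theta)=\frac{2\theta}\pi\gamma(\theta)$. With probability $1-\theta/\pi$ one of $\alpha^\pm$ is $\{\pm x_1,\pm x_2\}$, with energy $-4\log2+4\log\frac1{2\sin\theta}$, and the other is empty. With probability $\theta/\pi$ both are single antipodal pairs, each of energy $-2\log2$. The left side of (2) is therefore $-4\log2+4(1-\frac\theta\pi)\log\frac1{2\sin\theta}$. The right side is $4\gamma(\theta)+2K(0)+2K(\theta)$ with $K(0)=h(\pi)=-2\log2$, that is, $-4\log 2+4(1-\frac\theta\pi)(\gamma(\theta)+\gamma(\pi-\theta))$. They agree, because $\gamma(\theta)+\gamma(\pi-\theta)=-\log(4\sin\frac\theta2\cos\frac\theta2)=\log\frac1{2\sin\theta}$.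

**Example (regular tetrahedron).** Since $\sum x_i=0$, the four signs are never all equal, so $d\in\{-2,0,2\}$. When $d=2$, the set $\alpha^+$ has six points and $\alpha^-$ has two. So the two new sets need not have $N$ points each, and we shall have to correct for this.

## 2. Minimal energy with and without antipodal symmetry

Let $m_N$ be the minimum of $\mathscr E_{\log}$ over all collections of $N$ points on $\mathbb S^2$ (so $m_1=0$). We take as given the expansion
$$m_N=WN^2-\frac12N\log N+C_{\log}N+o(N),\qquad W=W_{\log}(\mathbb S^2)=\frac12-\log2<0,\tag{4}$$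
where $W$ is the continuous logarithmic energy of the sphere and $C_{\log}$ is a constant defined by this expansion. With $\sigma$ the uniform probability measure on $\mathbb S^2$, we have for every $x\in\mathbb S^2$
$$\int\log\frac1{\|x-y\|}\,d\sigma(y)=\frac12\int_{-1}^1-\frac12\log(2-2t)\,dt=-\frac18\int_0^4\log v\,dv=\frac12-\log 2=W .$$

**Definition.** A collection $\omega_N\subset\mathbb S^2$ is *antipodal* if $p\in\omega_N$ implies $-p\in\omega_N$; then $N$ is even. For even $N\ge2$ let $A_N$ be the minimum of $\mathscr E_{\log}$ over antipodal collections of $N$ points. For instance, the six vertices of a regular octahedron form an antipodal collection; the four vertices of a regular tetrahedron do not.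

Both minima are attained, by distinct points: the energy is lower semicontinuous with values in $(-\infty,+\infty]$ on a compact configuration space, and it is $+\infty$ when two points collide.

The question, a conjecture from Carlos Beltrán, Ujué Etayo, Pedro R. López-G., "Low energy points on the sphere and the real projective plane", arXiv:2206.08086 (2022), is whether $A_N$ has the same expansion (4), with the same constant $C_{\log}$. In other words: does antipodal symmetry cost only $o(N)$? The answer is yes.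

**Theorem 1.** $m_N\le A_N\le m_N+o(N)$ as $N\to\infty$ through even integers. Hence $A_N=WN^2-\frac12N\log N+C_{\log}N+o(N)$; that is, the conjecture holds.

**Theorem 2.** There is a constant $C$ with $0\le A_N-m_N\le C\sqrt N(\log N)^{5/2}$ for all even $N\ge2$.

**Corollary (lines in $\mathbb R^3$).** For $n$ distinct lines through $0$ with pairwise angles $\varphi_{kl}\in(0,\frac\pi2]$,
$$\min\sum_{k\ne l}\log\frac1{\sin\varphi_{kl}}=(1-\log2)n^2-\frac12n\log n+\Big(C_{\log}-\frac12\log2\Big)n+o(n).$$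

The bound $A_N\ge m_N$ is trivial, so only upper bounds for $A_N$ are at stake. Throughout, $C$ denotes absolute constants that may change from line to line. Until the last line of the proof of Theorem 1, the only consequence of (4) that we use is
$$\Big|m_N-WN^2+\frac12N\log N\Big|\le CN\qquad(N\ge1),\tag{5}$$
which follows from (4) for large $N$ and, after enlarging $C$, for the finitely many remaining $N$.

## 3. Two points, four points, and the price $n\log 2$ of naive doubling

For $N=2$, distances are at most $2$, so $m_2=A_2=-2\log2$, attained by $\{\pm p\}$.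

For $N=4$ the two minima differ. For any four points, $\sum_{i<j}\|x_i-x_j\|^2=16-\|\sum x_i\|^2\le16$. By the inequality of arithmetic and geometric means over the six pairs, $\sum_{i\neq j}\log\|x_i-x_j\|=\sum_{i<j}\log\|x_i-x_j\|^2\le6\log\frac{16}6$, with equality for the regular tetrahedron. So $m_4=-6\log\frac83$. An antipodal collection $\{\pm p,\pm q\}$ with angle $\varphi$ between the lines has energy $-4\log2+4\log\frac1{2\sin\varphi}$, which is minimal at $\varphi=\frac\pi2$. So $A_4=-8\log2$, and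
$$A_4-m_4=6\log\tfrac83-8\log2=10\log2-6\log3>0,$$
since $2^{10}=1024>729=3^6$. Symmetry costs something; the theorems bound how much.

**Doubling a minimizer of half the size.** The first thing to try for $N=2n$ is to take a minimizer $\omega'=\{x_1,\dots,x_n\}$ for $m_n$ and form $\omega'\cup(-\omega')$. Its energy is
$$2m_n+2\sum_{i,j}\log\frac1{\|x_i+x_j\|}.$$
For $n=2$ this fails outright: $\omega'=\{\pm p\}$ and the two copies coincide. For large $n$, compare with what a typical second copy would give. If $-\omega'$ is replaced by $R\omega'$ with a uniformly random rotation $R$, then $\sum_{i,j}\log\|x_i-Rx_j\|^{-1}$ has mean exactly $Wn^2$, and the total energy has mean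
$$2m_n+2Wn^2=4Wn^2-n\log n+2C_{\log}n+o(n).$$
The target (4) at $N=2n$ is $4Wn^2-n\log n-n\log2+2C_{\log}n+o(n)$. The mean misses it by $n\log2=\frac N2\log2$, a full multiple of $N$. So this approach would need
$$\sum_{i,j}\log\frac1{\|x_i+x_j\|}\le Wn^2-\frac n2\log2+o(n),$$
which says that the antipodal copy fits into the gaps of $\omega'$ better than a randomly rotated copy does on average. The minimality of $\omega'$ tells us nothing of the kind, and this is where the approach stops.

**One fixed cut.** A better idea is to start from a minimizer of the right size $N$, cut it by a fixed hemisphere, and double a half. Within each half the configuration is untouched. But by (1) the change in total energy is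
$$-2\sum_{s_i\ne s_j}\log\frac1{\|x_i-x_j\|}+2\sum_{s_i=s_j}\log\frac1{\|x_i+x_j\|},$$
and each of these kernels jumps across the cutting circle and has a logarithmic singularity there. To bound this by $o(N)$ one would need precise knowledge of the points of $\omega$ near one particular circle.

Averaging over the cut is what helps: by (2) and (3), the jumps and singularities disappear, leaving sums over $\omega$ of the continuous kernels $K$ and $D$, which depend only on the angle and so are diagonalized by Legendre polynomials. Two things remain: to repair the number of points (Section 4), and to show that $\sum K(\theta_{ij})$ and $\sum D(\theta_{ij})$ are $o(N)$ when $\omega$ is a minimizer (Sections 5 to 8).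

## 4. Repairing the number of points

Put $A_0=0$ and $F(M)=A_M-WM^2$ for even $M\ge0$. The next lemma says that $F$ changes little, in both directions, when $M$ changes by $2$.

**Lemma 1.** (a) $F(M+2)\le F(M)$ for even $M\ge0$. (b) $F(M-2)\le F(M)+C\log M$ for even $M\ge2$.

**Proof of (a): add a random pair.** Take an optimal antipodal $M$-collection and add $\pm x$ with $x$ uniform. Each of the two new points interacts with each of the $M$ old ones, in both orders, with mean $W$; the new pair contributes $-2\log2$. The mean energy is $A_M+4WM-2\log2$, so $A_{M+2}\le A_M+4WM-2\log2$. Subtracting $W(M+2)^2=WM^2+4WM+4W$,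
$$F(M+2)\le F(M)-4W-2\log2=F(M)+2\log2-2<F(M).$$

**Proof of (b): delete a random pair.** For $M=2$ we have $F(0)=0$ and $F(2)=-2\log2-4W=2\log2-2$, so the claim holds for $C$ large. Let $M=2n\ge4$ and delete a uniformly random antipodal pair from an optimal collection. The interactions inside the pairs contribute $-M\log2$ before and $-(M-2)\log2$ after. Every other interaction involves two different pairs and survives with probability $1-\frac2n=1-\frac4M$. Hence
$$A_{M-2}\le\Big(1-\frac4M\Big)(A_M+M\log2)-(M-2)\log2=A_M-\frac4MA_M-2\log2.$$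
Since $W(M-2)^2=WM^2-W(4M-4)$ and $\frac4MA_M=\frac4MF(M)+4WM$,
$$F(M-2)\le F(M)+W(4M-4)-\frac4MA_M-2\log2=F(M)-\frac4MF(M)-4W-2\log2 .$$
By (5), $F(M)\ge m_M-WM^2\ge-CM\log M$, so $-\frac4MF(M)\le C\log M$; and $-4W-2\log2<0$. $\square$

**Reduction to two sums.** The purpose of this step is to bound $A_N-m_N$ by sums over a minimizer. Let $N\ge2$ be even, let $\omega$ be a minimizer for $m_N$, and apply the construction of Section 1. Then $d\equiv N\pmod 2$ is even, and $\alpha^\pm$ is an antipodal collection of $N\pm d$ points (if it is empty, its energy is $0=A_0$), so $\mathscr E_{\log}(\alpha^\pm)\ge A_{N\pm d}$. Lemma 1(a), applied $|d|/2$ times, gives $F(N)\le F(N-|d|)$. Lemma 1(b), applied $|d|/2$ times with indices at most $2N$, gives $F(N)\le F(N+|d|)+C|d|\log N$. Adding these, and using $(N+d)^2+(N-d)^2=2N^2+2d^2$,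
$$2F(N)\le F(N+d)+F(N-d)+C|d|\log N\le\mathscr E_{\log}(\alpha^+)+\mathscr E_{\log}(\alpha^-)-2WN^2-2Wd^2+C|d|\log N.$$
Take expectations. By (2) with $\mathscr E_{\log}(\omega)=m_N$, and since $\mathbb E|d|\le(\mathbb Ed^2)^{1/2}$ by Cauchy–Schwarz,
$$0\le A_N-m_N\le\frac12\Big|\sum_{i,j}K(\theta_{ij})\Big|+|W|\,\mathbb Ed^2+C\log N\,(\mathbb Ed^2)^{1/2}.\tag{6}$$

So it suffices to show that $\sum K(\theta_{ij})$ and $\mathbb Ed^2=\sum D(\theta_{ij})$ are $o(N)$.

## 5. Legendre coefficients of $K$ and $D$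

We recall the standard facts about the Legendre polynomials $P_\ell$ and the Laplace–Beltrami operator $\Delta$ on $\mathbb S^2$.

- $P_\ell(1)=1$, $|P_\ell|\le1$ on $[-1,1]$, and $P_\ell(-t)=(-1)^\ell P_\ell(t)$. Moreover $\frac12\int_{-1}^1P_\ell P_k\,dt=\frac{\delta_{\ell k}}{2\ell+1}$, and the $P_\ell$ are complete in $L^2(-1,1)$.
- $((1-t^2)P_\ell')'=-\ell(\ell+1)P_\ell$; with $t=\cos\theta$ this reads $(\sin\theta\,\partial_\theta P_\ell(\cos\theta))'=-\ell(\ell+1)\sin\theta\,P_\ell(\cos\theta)$. As a function of $x$, $P_\ell(x\cdot y)$ is an eigenfunction: $\Delta P_\ell(\cdot\, y)=-\ell(\ell+1)P_\ell(\cdot\,y)$.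
- Addition theorem: if $Y_{\ell m}$, $|m|\le\ell$, is a real orthonormal basis in $L^2(\sigma)$ of the spherical harmonics of degree $\ell$, then $P_\ell(x\cdot y)=\frac1{2\ell+1}\sum_mY_{\ell m}(x)Y_{\ell m}(y)$. In particular $\int P_\ell(x\cdot y)P_\ell(x\cdot z)\,d\sigma(x)=\frac{P_\ell(y\cdot z)}{2\ell+1}$.
- Funk–Hecke formula: if $f(\arccos t)$ is integrable on $[-1,1]$ and $\hat f_\ell=\frac12\int_0^\pi f(\theta)P_\ell(\cos\theta)\sin\theta\,d\theta$, then, $\theta$ being the angle between $y$ and $z$, $\int f(\theta)P_\ell(x\cdot y)\,d\sigma(y)=\hat f_\ell P_\ell(x\cdot z)$.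

**Definition.** For $\omega=\{x_1,\dots,x_N\}$ put $S_\ell=\sum_{i,j}P_\ell(x_i\cdot x_j)$, diagonal included. By the addition theorem $S_\ell=\frac1{2\ell+1}\sum_m\big(\sum_iY_{\ell m}(x_i)\big)^2\ge0$.

For example, $S_0=N^2$, $S_1=\|\sum x_i\|^2$, and, as $P_2(t)=\frac32t^2-\frac12$, $S_2=\frac32\big\|\sum x_ix_i^{T}-\frac N3I\big\|^2$ in the Hilbert–Schmidt norm. For the regular tetrahedron $S_1=S_2=0$.

**From kernels to $S_\ell$.** Let $f$ be continuous on $[0,\pi]$ with $\sum(2\ell+1)|\hat f_\ell|<\infty$. Since $|P_\ell|\le1$, the series $\sum_\ell(2\ell+1)\hat f_\ell P_\ell(\cos\theta)$ converges uniformly to a continuous function, which by orthogonality has the same coefficients as $f$; by completeness it equals $f$. Therefore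
$$\sum_{i,j}f(\theta_{ij})=\sum_{\ell\ge0}(2\ell+1)\hat f_\ell S_\ell.\tag{7}$$
For example, $\hat D_1=\frac12\int_0^\pi(1-\frac{2\theta}\pi)\cos\theta\sin\theta\,d\theta=-\frac1\pi\int_0^\pi\theta\cos\theta\sin\theta\,d\theta=\frac14$, because the last integral is $-\frac\pi4$. So, once Lemma 3 has shown that (7) applies to $D$, the expansion of $\mathbb Ed^2$ begins with $\frac34\|\sum x_i\|^2$.

To estimate coefficients we need pointwise bounds on $P_\ell$.

**Lemma 2.** For $\ell\ge1$: $|P_\ell(\cos\theta)|\le C(\ell\sin\theta)^{-1/2}$ on $(0,\pi)$, and $|\partial_\theta P_\ell(\cos\theta)|\le C\ell^{1/2}(\sin\theta)^{-1/2}$ where $\sin\theta\ge\frac1{2\ell}$.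

**Proof. Step 1: a monotone quantity.** Since $P_\ell(-t)=(-1)^\ell P_\ell(t)$, we may take $\theta\in(0,\frac\pi2]$. Put $y=(\sin\theta)^{1/2}P_\ell(\cos\theta)$. Writing $P=(\sin\theta)^{-1/2}y$ we get
$$P'=(\sin\theta)^{-1/2}\big(y'-\tfrac12\cot\theta\,y\big),\qquad P''=(\sin\theta)^{-1/2}\big(y''-\cot\theta\,y'+\tfrac12\csc^2\theta\,y+\tfrac14\cot^2\theta\,y\big).$$
Inserting this in $P''+\cot\theta P'+\ell(\ell+1)P=0$ and using $\cot^2=\csc^2-1$,
$$y''+qy=0,\qquad q=\Big(\ell+\frac12\Big)^2+\frac1{4\sin^2\theta}.$$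
On $(0,\frac\pi2]$ the function $q$ is nonincreasing. For $\Phi=y^2+y'^2/q$ we get $\Phi'=2yy'+2y'y''/q-q'y'^2/q^2=-q'y'^2/q^2\ge0$. Hence $\Phi(\theta)\le\Phi(\frac\pi2)$.

**Step 2: the value at $\frac\pi2$.** There $y=P_\ell(0)$ and $y'=-P_\ell'(0)$. We have $P_{2k+1}(0)=P_{2k}'(0)=0$, and $|P_{2k}(0)|=4^{-k}\binom{2k}k=\prod_{i=1}^k\frac{2i-1}{2i}$. From $(2k+1)\prod_{i\le k}\frac{(2i-1)^2}{(2i)^2}=\prod_{i\le k}\frac{(2i-1)(2i+1)}{(2i)^2}\le1$ we get $P_{2k}(0)^2\le\frac1{2k+1}$. From $(1-t^2)P_\ell'=\ell(P_{\ell-1}-tP_\ell)$ we get $P_\ell'(0)=\ell P_{\ell-1}(0)$. If $\ell$ is even, $\Phi(\frac\pi2)=P_\ell(0)^2\le\frac1{\ell+1}$. If $\ell$ is odd, $\Phi(\frac\pi2)=\ell^2P_{\ell-1}(0)^2/q(\frac\pi2)\le\ell/(\ell+\frac12)^2\le\frac1\ell$. So $\Phi\le\frac1\ell$ on $(0,\frac\pi2]$.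

**Step 3: reading off the bounds.** First, $|y|\le\ell^{-1/2}$, which is the first claim. Second, $|y'|\le q^{1/2}\ell^{-1/2}\le C(\ell+\frac1{\sin\theta})\ell^{-1/2}$, which is at most $C\ell^{1/2}$ where $\sin\theta\ge\frac1{2\ell}$. Since $y'=(\sin\theta)^{1/2}\partial_\theta P_\ell+\frac{\cos\theta}{2\sin\theta}y$, on that range
$$(\sin\theta)^{1/2}|\partial_\theta P_\ell|\le|y'|+\ell|y|\le C\ell^{1/2}.\qquad\square$$

**Lemma 3.** For $f\in\{h,\,h(\pi-\cdot),\,K,\,D\}$ and $\ell\ge1$: $|\hat f_\ell|\le C\log(\ell+1)/\ell^3$. Moreover $\hat K_\ell=\hat D_\ell=0$ for even $\ell$, including $\ell=0$.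

**Proof.** The last claim holds because $K$ and $D$ are odd under $\theta\mapsto\pi-\theta$, while $P_\ell(\cos\theta)\sin\theta$ is even for even $\ell$.

**Step 1: derivatives of $f$.** The aim is to quantify the singularities at the endpoints. Let $\lambda(\theta)=1+\log\frac\pi{\sin\theta}\ge1$. We claim that on $(0,\pi)$
$$|f'|\le C\lambda,\qquad|f''|\le\frac{C\lambda}{\sin\theta},\qquad|f'''|\le\frac{C\lambda}{\sin^2\theta}.$$
For $D$ this is clear. For $h=\frac2\pi\theta\gamma$ with $\gamma=-\log(2\sin\frac\theta2)$, note that $\sin\frac\theta2\ge\frac\theta\pi$. So $-\log2\le\gamma\le\log\frac\pi{2\theta}\le\log\frac\pi{\sin\theta}$ and $|\gamma|\le\lambda$. Further $\gamma'=-\frac12\cot\frac\theta2=O(\theta^{-1})$, $\gamma''=\frac14\csc^2\frac\theta2=O(\theta^{-2})$ and $\gamma'''=-\frac14\csc^2\frac\theta2\cot\frac\theta2=O(\theta^{-3})$. Then $h'=\frac2\pi(\gamma+\theta\gamma')$ is $O(\lambda)$, $h''=\frac2\pi(2\gamma'+\theta\gamma'')$ is $O(\theta^{-1})$, and $h'''=\frac2\pi(3\gamma''+\theta\gamma''')$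 is $O(\theta^{-2})$. As $\theta\ge\sin\theta$, the claim follows for $h$. The bounds are symmetric under $\theta\mapsto\pi-\theta$, so they hold for $h(\pi-\cdot)$, and by linearity for $K$.

**Step 2: trading $f$ for its Laplacian.** Let $\Lambda=f''+\cot\theta f'=(\sin\theta f')'/\sin\theta$. By Step 1, $|\Lambda|\le C\lambda/\sin\theta$ and $|\Lambda'|=|f'''+\cot\theta f''-\csc^2\theta f'|\le C\lambda/\sin^2\theta$. Since $\sin\theta f'\to0$ at $0$ and $\pi$, and $f$ is bounded with $\sin\theta\,\partial_\theta P_\ell\to0$, two integrations by parts give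
$$I:=\int_0^\pi\Lambda P_\ell\sin\theta\,d\theta=\int_0^\pi f\,(\sin\theta\,\partial_\theta P_\ell)'\,d\theta=-2\ell(\ell+1)\hat f_\ell .$$
So it suffices to prove $|I|\le C\log(\ell+1)/\ell$ for $\ell\ge2$; for $\ell=1$ the lemma is trivial, as $f$ is bounded.

**Step 3: near the poles.** On $\theta<\frac1\ell$ and $\theta>\pi-\frac1\ell$ use $|P_\ell|\le1$. Since $\lambda\le C+\log\frac1\theta$ near $0$, and symmetrically near $\pi$, the contribution is at most $C\int_0^{1/\ell}\lambda\,d\theta\le C\log(\ell+1)/\ell$.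

**Step 4: the middle range.** On $[\frac1\ell,\pi-\frac1\ell]$ we have $\sin\theta\ge\frac2{\pi\ell}\ge\frac1{2\ell}$ and $\lambda\le C\log(\ell+1)$. Here a third integration by parts exploits the oscillation. Write $P_\ell\sin\theta=Q'$ with $Q=-\frac{\sin\theta\,\partial_\theta P_\ell}{\ell(\ell+1)}$; by Lemma 2, $|Q|\le C\ell^{-3/2}(\sin\theta)^{1/2}$. The boundary terms $\Lambda Q$ at $\theta=\frac1\ell,\pi-\frac1\ell$ are $O\big(\ell\log(\ell+1)\cdot\ell^{-3/2}\cdot\ell^{-1/2}\big)=O(\log(\ell+1)/\ell)$, and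
$$\int_{1/\ell}^{\pi-1/\ell}|\Lambda'Q|\,d\theta\le C\log(\ell+1)\,\ell^{-3/2}\int_{1/\ell}^{\pi-1/\ell}(\sin\theta)^{-3/2}d\theta\le C\log(\ell+1)\,\ell^{-3/2}\ell^{1/2}=\frac{C\log(\ell+1)}\ell.\qquad\square$$

By Lemma 3, (7) applies to $K$ and $D$. Since $S_\ell\ge0$ and $\hat K_0=\hat D_0=0$,
$$\Big|\sum_{i,j}K(\theta_{ij})\Big|+\mathbb Ed^2\le C\sum_{\ell\ge1}\frac{\log(\ell+1)}{\ell^2}S_\ell.\tag{8}$$
The vanishing at $\ell=0$ matters: $S_0=N^2$ would drown everything. It remains to bound the right side of (8) for a minimizer.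

## 6. The logarithmic kernel and its heat regularization

**Coefficients of the logarithm.** To use minimality we need the energy in terms of the $S_\ell$. Let $g(t)=-\frac12\log(2-2t)$, so $g(x\cdot y)=\log\|x-y\|^{-1}$, and $\hat g_\ell=\frac12\int_{-1}^1gP_\ell\,dt$. Then $\hat g_0=W$. For $\ell\ge1$ integrate by parts with $P_\ell=-\frac{((1-t^2)P_\ell')'}{\ell(\ell+1)}$; the boundary terms vanish as $(1-t)\log(1-t)\to0$. Since $g'=\frac1{2(1-t)}$, we have $(1-t^2)g'=\frac{1+t}2$, so
$$\hat g_\ell=\frac1{2\ell(\ell+1)}\int_{-1}^1\frac{1+t}2P_\ell'\,dt=\frac1{2\ell(\ell+1)}\Big(1-\frac12\int_{-1}^1P_\ell\,dt\Big)=\frac1{2\ell(\ell+1)}.$$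
By Lemma 2 the terms of $W+\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}P_\ell(t)$ are $O(\ell^{-3/2})$ locally uniformly on $(-1,1)$. So this series converges there absolutely and locally uniformly, to a continuous function. It also converges to $g$ in $L^2(-1,1)$. Hence it equals $g$ at every point of $(-1,1)$.

The coefficient $(2\ell+1)\hat g_\ell$ has size $1/\ell$, while (8) has weights $\log(\ell+1)/\ell^2$. We have gained a factor $\log(\ell+1)/\ell$, and this is the gain on which the proof lives. At $t=1$ the series for $g$ diverges, so we regularize it.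

**Definition.** For $s,\tau>0$ let
$$p_s(x,y)=\sum_{\ell\ge0}(2\ell+1)e^{-\ell(\ell+1)s}P_\ell(x\cdot y),\qquad G_\tau(x,y)=W+\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}e^{-\ell(\ell+1)\tau}P_\ell(x\cdot y).$$
Here $p_s$ is the heat kernel of $\mathbb S^2$ with respect to $\sigma$. Recall that $p_s>0$ and $\int p_s(x,y)\,d\sigma(y)=1$.

**Lemma 4.** (a) $G_\tau(x,y)\le\log\|x-y\|^{-1}+\frac\tau2$ for $x\ne y$. (b) $G_\tau(x,x)\le2+\frac12\log\frac1\tau$ for $0<\tau\le1$.

**Proof.** (a) For $0<\varepsilon<\tau$, termwise integration gives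
$$G_\varepsilon-G_\tau=\frac12\int_\varepsilon^\tau(p_s-1)\,ds\ge-\frac\tau2 .$$
If $x\cdot y\in(-1,1)$, let $\varepsilon\to0$: the series for $g(x\cdot y)$ converges absolutely, so by dominated convergence $G_\varepsilon\to g(x\cdot y)$. The case $x\cdot y=-1$ follows since both sides are continuous in $t=x\cdot y$ at $t=-1$.

(b) We have $W<0$ and $\frac{2\ell+1}{2\ell(\ell+1)}=\frac12(\frac1\ell+\frac1{\ell+1})\le\frac1\ell$. With $a=\tau^{-1/2}\ge1$, and since $\ell^2/a^2\ge\ell/a$ for $\ell>a$,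
$$G_\tau(x,x)\le\sum_{\ell\le a}\frac1\ell+\sum_{\ell>a}\frac1\ell e^{-\ell^2/a^2}\le1+\log a+\frac1a\sum_{\ell\ge1}e^{-\ell/a}\le2+\log a.\qquad\square$$

**Lemma 5.** For the minimizer $\omega$ and all real $R\ge1$: $\displaystyle\sum_{1\le\ell\le R}\frac{S_\ell}\ell\le CN\Big(1+\log^+\frac{R^2}N\Big)$.

**Proof.** The purpose is to convert low energy into a bound for the $S_\ell$ at all frequencies at once. Take $\tau=1/\max(R^2,N)\le1$. Separating the diagonal and applying Lemma 4,
$$\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}e^{-\ell(\ell+1)\tau}S_\ell=\sum_{i,j}G_\tau(x_i,x_j)-WN^2\le m_N-WN^2+\frac{\tau N^2}2+2N+\frac N2\log\frac1\tau .$$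
By (5), $m_N-WN^2\le-\frac12N\log N+CN$. Moreover $\tau N^2\le N$ and $\log\frac1\tau=\log N+\log^+\frac{R^2}N$. The terms $\pm\frac12N\log N$ cancel, and the right side is at most $CN+\frac N2\log^+\frac{R^2}N$. For $\ell\le R$ we have $\ell(\ell+1)\tau\le2$, so the weight on the left is at least $\frac{e^{-2}}{2\ell}$. Since all $S_\ell\ge0$, the claim follows. $\square$

**What Lemma 5 does not give.** With $R=\sqrt N$, Lemma 5 yields $\sum_{\ell\le\sqrt N}\frac{\log(\ell+1)}{\ell^2}S_\ell\le\sup_\ell\frac{\log(\ell+1)}\ell\cdot CN=O(N)$, not $o(N)$: bounded $\ell$ have no gain. For them a second argument is needed.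

## 7. The potential of a minimizer and the low frequencies

Let $U(y)=\sum_i\log\|y-x_i\|^{-1}$ be the potential of $\omega$ and $V=U-WN$, so that $\int V\,d\sigma=0$.

**Lemma 6.** For the minimizer ($N\ge2$): $V\ge-b$ on $\mathbb S^2$ with $b=C\log N$. Hence $\|V\|_{L^1(\sigma)}\le2b$ and $S_\ell\le C\ell^4\log^2N$ for $\ell\ge1$.

**Proof. Step 1: a lower bound for $U$.** We compare $m_N$ and $m_{N+1}$ in two ways. Deleting a uniformly random point from a minimal $(N+1)$-collection keeps each pair with probability $1-\frac2{N+1}$, so $m_N\le(1-\frac2{N+1})m_{N+1}$, that is, $m_{N+1}-m_N\ge\frac2{N+1}m_{N+1}$. Adding a point $y\notin\omega$ to $\omega$ gives $m_{N+1}\le m_N+2U(y)$. With (5),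
$$U(y)\ge\frac{m_{N+1}}{N+1}\ge W(N+1)-\frac12\log(N+1)-C .$$
So $V(y)\ge W-\frac12\log(N+1)-C\ge-C\log N$. At $y\in\omega$, $V=+\infty$. We choose the constant so that $b>0$.

**Step 2: from one-sided to $L^1$.** Since $V$ has mean zero, $\|V\|_1=2\|V^-\|_1\le2b$.

**Step 3: from $L^1$ to $S_\ell$.** By Funk–Hecke with $\hat g_\ell=\frac1{2\ell(\ell+1)}$, and since constants are orthogonal to $P_\ell(x\cdot y)$ for $\ell\ge1$,
$$\int V(y)P_\ell(x\cdot y)\,d\sigma(y)=\frac1{2\ell(\ell+1)}\sum_iP_\ell(x\cdot x_i).$$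
Integrate against $V(x)$, which is allowed by Fubini as $V\in L^1$ and $|P_\ell|\le1$, and apply the identity once more:
$$\frac{S_\ell}{(2\ell(\ell+1))^2}=\iint V(x)V(y)P_\ell(x\cdot y)\,d\sigma(x)\,d\sigma(y)\le\|V\|_1^2\le4b^2.\qquad\square$$

## 8. Proof of Theorem 1: splitting at a fixed frequency

Fix an integer $L\ge2$ and let $N\ge L^2$ be even.

**Frequencies $\ell\le L$.** Here we use the potential. By Lemma 6, $\sum_{\ell\le L}\frac{\log(\ell+1)}{\ell^2}S_\ell\le C_L\log^2N=o(N)$, where $C_L$ depends only on $L$.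

**Frequencies $\ell>L$.** Here we use the energy. On the block $2^jL<\ell\le2^{j+1}L$ we have $\frac{\log(\ell+1)}{\ell^2}\le\frac{\log(2^{j+1}L+1)}{2^jL}\cdot\frac1\ell$ and $\log(2^{j+1}L+1)\le C(j+2)\log(L+1)$. Lemma 5 with $R=2^{j+1}L$, for which $R^2/N\le4^{j+1}$, bounds $\sum_{\ell\le R}S_\ell/\ell$ by $CN(j+2)$. Summing over $j\ge0$,
$$\sum_{\ell>L}\frac{\log(\ell+1)}{\ell^2}S_\ell\le\sum_{j\ge0}\frac{C(j+2)\log(L+1)}{2^jL}\,CN(j+2)\le CN\,\frac{\log(L+1)}L .$$

**Conclusion.** Dividing by $N$ and letting first $N\to\infty$, then $L\to\infty$, the right side of (8) is $o(N)$. So $\sum_{i,j}K(\theta_{ij})=o(N)$ and $\mathbb Ed^2=o(N)$. Then $\log N\,(\mathbb Ed^2)^{1/2}=o(\sqrt N\log N)=o(N)$, and (6) gives $0\le A_N-m_N\le o(N)$. Together with (4) this is Theorem 1. $\blacksquare$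

## 9. Proof of Theorem 2: a sup bound for the smoothed potential

In Section 8 the low frequencies were controlled by $S_\ell\le C\ell^4\log^2N$, which is useful only for small $\ell$. For a rate we want one good bound for all $\ell\le\sqrt N$, and we get it from an $L^2$ bound on the potential smoothed at the scale $N^{-1/2}$.

Let $N\ge2$ be even, $\tau=1/N$, and $V_t=e^{t\Delta}V$ for $t>0$, that is, $V_t(x)=\int p_t(x,y)V(y)\,d\sigma(y)$. Integrating the uniformly convergent series of $p_t$ against $V$ with Funk–Hecke gives $V_t=\sum_iG_t(\cdot,x_i)-WN$.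

Two results of P. Li and S.-T. Yau (Acta Math. 156 (1986)) are used, for complete $n$-manifolds without boundary with $\mathrm{Ric}\ge0$; here $n=2$, and $d(\cdot,\cdot)$ is the geodesic distance.

- Harnack inequality: positive solutions of $u_t=\Delta u$ satisfy $u(z,t_1)\le u(x,t_2)\big(\frac{t_2}{t_1}\big)^{n/2}\exp\big(\frac{d(z,x)^2}{4(t_2-t_1)}\big)$ for $0<t_1<t_2$.
- Gaussian bound: on $\mathbb S^2$ their heat kernel upper bound gives $p_t(z,x)\le\frac Cte^{-d(z,x)^2/(5t)}$ for $0<t\le1$.

**Lemma 7.** $\|V_\tau\|_\infty\le C\log^2N$. Hence $\|V_\tau\|_{L^2}^2\le C\log^3N$.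

**Proof. Step 1: the lower bound.** By Lemma 6, $V\ge-b$; since $p_\tau>0$ has integral $1$, $V_\tau\ge-b$.

**Step 2: a maximum is close to a point of $\omega$.** Let $z$ be a maximum point of $V_\tau$. Applying $\Delta$ to the series of $G_\tau$ termwise gives $\Delta G_\tau(\cdot,x_i)=-\frac12(p_\tau(\cdot,x_i)-1)$, so
$$0\ge\Delta V_\tau(z)=-\frac12\sum_i(p_\tau(z,x_i)-1).$$
Hence $p_\tau(z,x_i)\ge1$ for some $i$. The Gaussian bound then gives $d(z,x_i)^2\le5\tau\log(CN)\le C_1\tau\log N$.

**Step 3: moving from $z$ to $x_i$.** Let $\tau'=\tau(1+\log N)=\frac{1+\log N}N\le1$. The function $u(\cdot,t)=V_t+b$ is a positive solution of the heat equation for $t>0$, since $V+b\ge0$ is integrable with mean $b>0$ and $p_t>0$. As $\tau'-\tau=\tau\log N$ and $\tau'/\tau=1+\log N$, Harnack gives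
$$V_\tau(z)+b\le(V_{\tau'}(x_i)+b)(1+\log N)e^{C_1/4}.$$

**Step 4: the smoothed potential at $x_i$.** By minimality of $\omega$, replacing $x_i$ by any $y$ does not decrease the energy: $\sum_{j\ne i}\log\|x_i-x_j\|^{-1}\le\sum_{j\ne i}\log\|y-x_j\|^{-1}$. Averaging over $y$ bounds the left side by $W(N-1)$. With Lemma 4(b) for the term $j=i$ and Lemma 4(a) for $j\ne i$,
$$V_{\tau'}(x_i)\le2+\frac12\log\frac1{\tau'}+W(N-1)+\frac{N\tau'}2-WN\le C\log N,$$
because $\log\frac1{\tau'}\le\log N$ and $N\tau'=1+\log N$. With Step 3 and $b=C\log N$, $V_\tau\le V_\tau(z)\le C\log^2N$. Together with Step 1 this is the sup bound.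

**Step 5: the $L^2$ bound.** The heat semigroup contracts $L^1$, so $\|V_\tau\|_1\le\|V\|_1\le2b$ and $\|V_\tau\|_2^2\le\|V_\tau\|_\infty\|V_\tau\|_1\le C\log^2N\cdot2b\le C\log^3N$. $\square$

**Frequencies $\ell\le\sqrt N$.** The aim is to combine Lemma 7 with Lemma 5. By the addition theorem, $\|\sum_iP_\ell(\cdot\,x_i)\|_2^2=\frac{S_\ell}{2\ell+1}$, so Parseval gives
$$\|V_\tau\|_2^2=\sum_{\ell\ge1}\frac{2\ell+1}{(2\ell(\ell+1))^2}e^{-2\ell(\ell+1)\tau}S_\ell .$$
For $\ell\le\sqrt N$ the exponential factor is at least $e^{-4}$, and $\frac{2\ell+1}{(2\ell(\ell+1))^2}\ge\frac1{4\ell^2(\ell+1)}\ge\frac1{8\ell^3}$. By Lemma 7, $\sum_{\ell\le\sqrt N}\ell^{-3}S_\ell\le C\log^3N$. Lemma 5 with $R=\sqrt N$ gives $\sum_{\ell\le\sqrt N}\ell^{-1}S_\ell\le CN$. Since $\ell^{-2}=(\ell^{-3})^{1/2}(\ell^{-1})^{1/2}$, Cauchy–Schwarz yields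
$$\sum_{\ell\le\sqrt N}\frac{\log(\ell+1)}{\ell^2}S_\ell\le C\log N\cdot\sqrt{N\log^3N}=C\sqrt N(\log N)^{5/2}.$$

**Frequencies $\ell>\sqrt N$.** On the block $2^j\sqrt N<\ell\le2^{j+1}\sqrt N$ we have $\frac{\log(\ell+1)}{\ell^2}\le\frac{C(\log N+j)}{2^j\sqrt N}\cdot\frac1\ell$, and Lemma 5 with $R=2^{j+1}\sqrt N$ bounds $\sum_{\ell\le R}S_\ell/\ell$ by $CN(1+j)$. Hence
$$\sum_{\ell>\sqrt N}\frac{\log(\ell+1)}{\ell^2}S_\ell\le\sum_{j\ge0}\frac{C(\log N+j)}{2^j\sqrt N}\,CN(1+j)\le C\sqrt N\log N .$$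

**Conclusion.** By (8), $\big|\sum_{i,j}K(\theta_{ij})\big|+\mathbb Ed^2\le C\sqrt N(\log N)^{5/2}$. The last term of (6) is then at most $C\log N\cdot N^{1/4}(\log N)^{5/4}=CN^{1/4}(\log N)^{9/4}$. So $A_N-m_N\le C\sqrt N(\log N)^{5/2}$. $\blacksquare$

The existence of $C_{\log}$ is not used in Theorem 2; only (5) is.

## 10. Lines through the origin

Let the lines be spanned by unit vectors $p_1,\dots,p_n$ and let $\omega=\{\pm p_k\}$. Every antipodal collection of $2n$ distinct points arises in this way. For $k\ne l$, $\|p_k-p_l\|\,\|p_k+p_l\|=4\sin\frac\theta2\cos\frac\theta2=2\sin\varphi_{kl}$, where $\theta$ is the angle between $p_k$ and $p_l$. For each ordered pair $k\ne l$, the four ordered pairs $(\pm p_k,\pm p_l)$ contribute $2\log\frac1{2\sin\varphi_{kl}}$, and the $2n$ ordered pairs $(p,-p)$ contribute $-\log2$ each: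
$$\mathscr E_{\log}(\omega)=2\sum_{k\ne l}\log\frac1{2\sin\varphi_{kl}}-2n\log2 .$$
Solving for the sum over lines and minimizing,
$$\min\sum_{k\ne l}\log\frac1{\sin\varphi_{kl}}=\frac12A_{2n}+n\log2+n(n-1)\log2=\frac12A_{2n}+n^2\log2 .$$
For $n=2$ this gives $\frac12(-8\log2)+4\log2=0$, the value for two perpendicular lines, as it should. Theorem 1 with $N=2n$ gives
$$\frac12A_{2n}=2Wn^2-\frac12n\log n-\frac12n\log2+C_{\log}n+o(n),$$
and $2W+\log2=1-\log2$. The minimum is therefore $(1-\log2)n^2-\frac12n\log n+(C_{\log}-\frac12\log2)n+o(n)$, which is the Corollary. $\blacksquare$
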